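\title{The anisotropic part of a quadratic form over the function field of a quadric}

\begin{abstract}
Let $p$ and $q$ be anisotropic quadratic forms over a field of characteristic not $2$, with $2^s<\dim p\le 2^{s+1}$, and let $k$ be the dimension of the anisotropic part of $q$ over the function field of the quadric $p=0$. We prove the conjecture that $\dim q$ lies within $k$ of a multiple of $2^{s+1}$, and we show that this is the only restriction on the triple $(\dim p,\dim q,k)$ beyond the obvious ones. The proof evaluates a Steenrod operation on one cycle class modulo $2$ in two ways. It applies to varieties more general than quadrics.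
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All fields have characteristic different from $2$, and all quadratic forms are finite-dimensional and nondegenerate. A form is \emph{isotropic} if it vanishes at some nonzero vector and \emph{anisotropic} otherwise; the form of dimension $0$ is anisotropic. Every form $\varphi$ has a Witt decomposition $\varphi\cong\varphi_{\mathrm{an}}\perp\langle 1,-1\rangle\perp\dots\perp\langle 1,-1\rangle$ in which $\varphi_{\mathrm{an}}$ is anisotropic and unique up to isometry. The number of planes $\langle 1,-1\rangle$ is the \emph{Witt index} $\mathfrak i_0(\varphi)$; it is the largest dimension of a subspace on which $\varphi$ vanishes. The form is \emph{hyperbolic} if $\varphi_{\mathrm{an}}=0$.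

Let $p$ be an anisotropic form over $F$ with $\dim p\ge2$. The projective quadric $P=\{p=0\}$ is smooth and integral, and $F(p)$ denotes its function field. The generic point of $P$ makes $p$ isotropic over $F(p)$, and among all extensions of $F$ over which $p$ is isotropic, $F(p)$ is one over which every form has the smallest possible Witt index (Lemma~\ref{lem:generic}). So for an anisotropic form $q$ over $F$ the number
\[
k=\dim\,(q_{F(p)})_{\mathrm{an}}
\]
measures how much splitting of $q$ is forced by the isotropy of $p$ alone: none if $k=\dim q$, complete splitting if $k=0$. We have $0\le k\le\dim q$ and $k\equiv\dim q\pmod 2$. Which triples $(\dim p,\dim q,k)$ occur?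

Pfister forms suggest an answer. Let $s\ge0$ be the integer with $2^s<\dim p\le2^{s+1}$, and suppose that $p$ is a subform of a Pfister form $\pi=\langle1,-x_1\rangle\otimes\dots\otimes\langle1,-x_{s+1}\rangle$, of dimension $2^{s+1}$. An isotropic Pfister form is hyperbolic, so $\pi$ and all sums $y_1\pi\perp\dots\perp y_m\pi$ of scalar multiples of $\pi$ become hyperbolic over $F(p)$; their dimensions are the multiples $m2^{s+1}$. Remove from such a sum a subform $\rho$ of dimension $b$ and add a form $\psi$ of dimension $a$. The resulting form $q$ has dimension $m2^{s+1}+a-b$, and over $F(p)$ it has the same anisotropic part as $-\rho\perp\psi$. As long as $-\rho\perp\psi$ is anisotropic over $F(p)$, we get $k=a+b\ge|\dim q-m2^{s+1}|$. One may guess that an arbitrary $p$ cannot split forms more efficiently than a subform of a Pfister form. This is the conjecture posed in \cite{Scully}: \emph{for all anisotropic $p$ and $q$ as above there is an integer $m$ with $|\dim q-m2^{s+1}|\le k$.}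

We restate it in terms of the Witt index. Put $n=\dim q$ and $i=\mathfrak i_0(q_{F(p)})$, so that $k=n-2i$. Since $n-k=2i$ and $n+k=2(n-i)$,
\begin{equation}\label{eq:interval}
|n-m2^{s+1}|\le k\iff i\le m2^s\le n-i .
\end{equation}
The conjecture thus says that the interval $[i,n-i]$ contains a multiple of $2^s$. The interval contains $k+1$ integers, so there is nothing to prove when $k\ge2^s-1$, in particular when $s=0$. The content lies in the range where $q_{F(p)}$ is close to hyperbolic.

\begin{theorem}\label{thm:A}
Let $p$ and $q$ be anisotropic forms over $F$ with $2^s<\dim p\le2^{s+1}$, and put $n=\dim q$, $i=\mathfrak i_0(q_{F(p)})$. Then $[i,n-i]$ contains a multiple of $2^s$. Equivalently, with $k=\dim\,(q_{F(p)})_{\mathrm{an}}$, there is an integer $m$ such that $|\dim q-m2^{s+1}|\le k$.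
\end{theorem}

For small $q$ the theorem gives Hoffmann's separation theorem.

\begin{corollary}\label{cor:sep}
If $p$ and $q$ are anisotropic and $\dim q\le2^s<\dim p\le2^{s+1}$, then $q_{F(p)}$ is anisotropic.
\end{corollary}

\begin{proof}
If $i>0$, then $0<i\le n-i<2^s$, and $[i,n-i]$ contains no multiple of $2^s$.
\end{proof}

For $q=p$ we have $0<i\le n-i<2^{s+1}$, so the multiple must be $2^s$, and the theorem says that $\mathfrak i_0(p_{F(p)})\le\dim p-2^s$.

The proof replaces $p$ by a subform of dimension $2^s+1$ and then uses only three properties of its quadric: the dimension, the absence of points of odd degree, and one characteristic number. The \emph{degree} of a closed point $x$ is $[F(x):F]$. We write $c_e(-T_X)$ for the component of codimension $e$ of the inverse of the total Chern class of the tangent bundle. If $e=\dim X$ this is the class of a $0$-cycle, and its degree is even when all closed points of $X$ have even degree.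

\begin{theorem}\label{thm:B}
Let $X$ be a smooth projective integral $F$-variety of dimension $2^s-1$ with no closed point of odd degree and such that $\frac12\deg c_{2^s-1}(-T_X)$ is odd. Let $q$ be an anisotropic form over $F$ of dimension $n$, and let $i=\mathfrak i_0(q_{F(X)})$. Then $[i,n-i]$ contains a multiple of $2^s$.
\end{theorem}

Theorem~\ref{thm:A} also restricts the Witt indices of $q$ over the extensions that keep $p$ anisotropic. The case $L=F$, $j=0$ of the next statement is Theorem~\ref{thm:A} itself.

\begin{theorem}\label{thm:C}
In the situation of Theorem~\ref{thm:A}, let $L/F$ be any field extension with $p_L$ anisotropic, and let $j=\mathfrak i_0(q_L)$. Then $[i,n-i]$ contains an integer congruent to $j$ modulo $2^s$. In particular, if $q_{F(p)}$ is hyperbolic, then $2^{s+1}\mid\dim q$ and $2^s\mid\mathfrak i_0(q_L)$ for all such $L$.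
\end{theorem}

Finally, the construction with Pfister forms realizes everything that Theorem~\ref{thm:A} allows.

\begin{theorem}\label{thm:D}
Let $s\ge0$, $2^s<d\le2^{s+1}$, $n\ge1$ and $0\le i\le n/2$ be integers such that $[i,n-i]$ contains a multiple of $2^s$. Then over a suitable purely transcendental extension $F$ of any given field $F_0$ of characteristic $\ne2$ there are anisotropic forms $p,q$ with $\dim p=d$, $\dim q=n$ and $\mathfrak i_0(q_{F(p)})=i$. Equivalently, every $k$ with $0\le k\le n$, $k\equiv n\pmod2$ and $|n-m2^{s+1}|\le k$ for some $m\in\mathbb Z$ occurs.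
\end{theorem}

Theorems~\ref{thm:A} and~\ref{thm:D} determine the triples $(\dim p,\dim q,k)$ that occur: they are those with $0\le k\le\dim q$, $k\equiv\dim q\pmod2$, and $\dim q$ within $k$ of a multiple of $2^{s+1}$. The bound cannot be improved for any values of the dimensions.

Sections~\ref{sec:forms} and~\ref{sec:steenrod} recall the tools and introduce an invariant $\nu\in\mathbb Z/2$ of cycle classes. The heart of the paper is Section~\ref{sec:key}, which treats the case where $\dim q$ is an odd multiple of $2^s$. Section~\ref{sec:reduction} reduces Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C} to that case, and Section~\ref{sec:converse} proves Theorem~\ref{thm:D}.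

\section{Witt indices under field extensions}\label{sec:forms}

A \emph{subform} of $\varphi$ is a form $\varphi'$ with $\varphi\cong\varphi'\perp\varphi''$. Since $\varphi$ can be diagonalized, it has subforms of every dimension up to $\dim\varphi$, and subforms of anisotropic forms are anisotropic. Two forms are \emph{Witt equivalent} if their anisotropic parts are isometric; this relation is compatible with $\perp$, and $\varphi\perp-\varphi$ is hyperbolic. We use the following facts.
\begin{itemize}
\item[(Q1)] $\mathfrak i_0(\varphi)\ge I+1$ if and only if the quadric of $\varphi$ contains a linear subspace $\mathbb P^I$ defined over the base field. The Witt index does not decrease under field extension.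
\item[(Q2)] If $\varphi'\subset\varphi$ is a subform of codimension $c$, then $\mathfrak i_0(\varphi')\ge\mathfrak i_0(\varphi)-c$: intersect a subspace on which $\varphi$ vanishes with the space of $\varphi'$.
\item[(Q3)] (Springer's theorem) An anisotropic form stays anisotropic over every finite extension of odd degree. Hence the quadric of an anisotropic form has no closed point of odd degree.
\item[(Q4)] An isotropic Pfister form is hyperbolic.
\end{itemize}

Independent variables allow us to add anisotropic forms without creating zeros.

\begin{lemma}\label{lem:variables}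
Let $\varphi_0,\dots,\varphi_r$ be anisotropic forms over $K$, possibly of dimension $0$. Then $\varphi_0\perp t_1\varphi_1\perp\dots\perp t_r\varphi_r$ is anisotropic over the rational function field $K(t_1,\dots,t_r)$. In particular $\mathfrak i_0(\varphi_{K(t_1,\dots,t_r)})=\mathfrak i_0(\varphi)$ for every form $\varphi$ over $K$.
\end{lemma}

\begin{proof}
Let $r=1$ and suppose that $\varphi_0(u)+t\varphi_1(v)=0$ with $(u,v)\ne0$. After scaling, the coordinates of $u$ and $v$ are polynomials in $t$, not all divisible by $t$. Setting $t=0$ gives $\varphi_0(u(0))=0$, so $u(0)=0$ and $u=tu'$. Then $t\varphi_0(u')+\varphi_1(v)=0$, and setting $t=0$ gives $v(0)=0$, a contradiction. The case $\varphi_1=0$ shows that anisotropic forms stay anisotropic over $K(t)$. For $r>1$, induct: over $K(t_1,\dots,t_{r-1})$ both $\varphi_0\perp\dots\perp t_{r-1}\varphi_{r-1}$ and $\varphi_r$ are anisotropic, and the case $r=1$ applies. For the last claim take $\varphi_0=\varphi_{\mathrm{an}}$ and the other forms equal to $0$.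
\end{proof}

\begin{lemma}\label{lem:generic}
Let $p$ be anisotropic over $F$ with $\dim p\ge2$, and let $K/F$ be an extension with $p_K$ isotropic. Then $\mathfrak i_0(q_{F(p)})\le\mathfrak i_0(q_K)$ for every form $q$ over $F$.
\end{lemma}

\begin{proof}
If $p=\langle a,b\rangle$, then $F(p)=F(\sqrt{-ab})$ embeds in $K$. If $\dim p\ge3$, then $P$ is geometrically integral, so the function field $K(p)$ of $P_K$ is defined and contains $F(p)$. Projection from a $K$-point maps $P_K$ birationally onto a projective space, so $K(p)$ is purely transcendental over $K$. By (Q1) and Lemma~\ref{lem:variables}, $\mathfrak i_0(q_{F(p)})\le\mathfrak i_0(q_{K(p)})=\mathfrak i_0(q_K)$.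
\end{proof}

\section{Steenrod operations and the invariant $\nu$}\label{sec:steenrod}

In this section $Y$ and $Z$ are smooth projective $F$-schemes of pure dimension, not necessarily connected.

\subsection*{Chow groups}
The group $\operatorname{CH}_d(Y)$ is generated by the classes of integral closed subvarieties of dimension $d$, modulo rational equivalence. It is $0$ for $d<0$ and for $d>\dim Y$, and $\operatorname{CH}_{\dim Y}(Y)=\mathbb Z\,[Y]$ if $Y$ is integral. With $\operatorname{CH}^c(Y)=\operatorname{CH}_{\dim Y-c}(Y)$, the intersection product makes $\operatorname{CH}(Y)$ a ring graded by codimension, with unit $[Y]$. A morphism $f\colon Y\to Z$ induces a push-forward $f_*$, which preserves dimension, and a pull-back $f^*$, which is a ring homomorphism; the projection formula reads $f_*(\gamma\cdot f^*\beta)=f_*(\gamma)\cdot\beta$. The degree $\deg\colon\operatorname{CH}_0(Y)\to\mathbb Z$ sends the class of a closed point to its degree and satisfies $\deg f_*=\deg$. The total Chern class $c(E)=1+c_1(E)+\cdots$ of a vector bundle is multiplicative in short exact sequences, and $c(-E)=c(E)^{-1}$. We put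 $\operatorname{Ch}=\operatorname{CH}/2$ and write $[\gamma]_0$ for the component of $\gamma$ in $\operatorname{Ch}_0$.

Let $Q\subset\mathbb P^{n-1}$ be the quadric of a form of dimension $n\ge2$, so $\dim Q=n-2$, and let $h=c_1(\mathcal O(1))$ be the hyperplane class. Then $\deg h^{n-2}=2$. The Euler sequence gives $c(T_{\mathbb P^{n-1}})=(1+h)^n$, and the normal bundle of $Q$ is $\mathcal O(2)$, so $c(T_Q)=(1+h)^n(1+2h)^{-1}$. Hence
\begin{equation}\label{eq:tangent}
c(T_Q)=(1+h)^n\quad\text{in }\operatorname{Ch}(Q).
\end{equation}

\subsection*{Steenrod operations}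
Over any field of characteristic $\ne2$ there is an additive map $S=S^0+S^1+\cdots\colon\operatorname{Ch}(Y)\to\operatorname{Ch}(Y)$, with $S^r$ raising codimension by $r$, that has the following properties \cite{Brosnan}, \cite[Ch.~XI]{EKM}.
\begin{itemize}
\item[(S1)] $S$ is a ring endomorphism; in particular $S([Y])=[Y]$.
\item[(S2)] On $\operatorname{Ch}^c(Y)$, $S^0$ is the identity, $S^c$ is squaring, and $S^r=0$ for $r>c$.
\item[(S3)] The operation $\widetilde S_Y(\gamma)=c(-T_Y)\,S(\gamma)$ commutes with push-forward: $f_*\widetilde S_Y=\widetilde S_Zf_*$ for every morphism $f\colon Y\to Z$.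
\end{itemize}
The two operations complement each other: $S$ satisfies the vanishing in (S2), while $\widetilde S$ can be moved from one variety to another. The proof plays one against the other through the formulas
\begin{equation}\label{eq:module}
S(\gamma)=c(T_Y)\,\widetilde S_Y(\gamma),\qquad \widetilde S_Y(\gamma\beta)=\widetilde S_Y(\gamma)\,S(\beta),\qquad\widetilde S_Y([Y])=c(-T_Y),
\end{equation}
which follow from the definition of $\widetilde S_Y$ and (S1). By (S2), $S(h)=h+h^2$ for $h\in\operatorname{Ch}^1(Y)$.

\subsection*{Half the degree}
Call $Y$ \emph{even} if it has no closed point of odd degree. On an even variety the degree modulo $2$ vanishes and carries no information, but one can divide by $2$: $\deg$ maps $\operatorname{CH}_0(Y)$ into $2\mathbb Z$ and $2\operatorname{CH}_0(Y)$ into $4\mathbb Z$, so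
\[
\tfrac12\deg\colon\operatorname{Ch}_0(Y)\to\mathbb Z/2
\]
is well defined. If $f\colon Y\to Z$ is a morphism and $Z$ is even, then $Y$ is even, because $F(y)\supset F(f(y))$, and $\frac12\deg f_*=\frac12\deg$. For even $Y$ we define an additive map
\[
\nu_Y\colon\operatorname{Ch}(Y)\to\mathbb Z/2,\qquad\nu_Y(\gamma)=\tfrac12\deg\,[\widetilde S_Y(\gamma)]_0 .
\]

\begin{lemma}\label{lem:nu}
If $f\colon Y\to Z$ is a morphism of even varieties, then $\nu_Z(f_*\gamma)=\nu_Y(\gamma)$. If $Y$ is even of dimension $e$, then $\nu_Y([Y])=\frac12\deg c_e(-T_Y)\bmod2$.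
\end{lemma}

\begin{proof}
By (S3), $[\widetilde S_Z(f_*\gamma)]_0=[f_*\widetilde S_Y(\gamma)]_0=f_*[\widetilde S_Y(\gamma)]_0$; apply $\frac12\deg$. The second claim is the last formula in \eqref{eq:module}.
\end{proof}

The hypotheses of Theorem~\ref{thm:B} thus say that $X$ is even and $\nu_X([X])=1$.

\begin{lemma}\label{lem:quadric}
Let $s\ge1$ and let $p'$ be anisotropic of dimension $2^s+1$. Its quadric $P'$ satisfies the hypotheses on $X$ in Theorem~\ref{thm:B}.
\end{lemma}

\begin{proof}
Put $N=2^s$. The quadric $P'$ is smooth, projective and integral of dimension $N-1$, and even by (Q3). Modulo $2$ we have $(1+h)^N=1+h^N$, and $h^N=0$ on $P'$. By \eqref{eq:tangent},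
\[
c(-T_{P'})=(1+h)^{-N}(1+h)^{-1}=1+h+\dots+h^{N-1}\quad\text{in }\operatorname{Ch}(P'),
\]
so $\nu_{P'}([P'])=\frac12\deg h^{N-1}=1$.
\end{proof}

\begin{remark}
For an anisotropic quadric $P$ of dimension $e\ge1$, formula \eqref{eq:tangent} gives $\nu_P([P])=\binom{2e+1}{e}\bmod2$. This coefficient is odd exactly when every binary digit $1$ of $e$ is also a digit $1$ of $2e+1$, that is, when $e+1$ is a power of $2$. This is why $p$ will be cut down to dimension $2^s+1$.
\end{remark}

\section{Forms whose dimension is an odd multiple of $2^s$}\label{sec:key}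

In this section $X$ is as in Theorem~\ref{thm:B} with $s\ge1$, $N=2^s$, and $q$ is an anisotropic form of dimension $n\ge2$ with quadric $Q$. The varieties $X$, $Q$ and $X\times Q$ are even. The goal is the following bound.

\begin{proposition}\label{prop:key}
If $n=(2M+1)N$ with $M\ge0$, then $\mathfrak i_0(q_{F(X)})\le MN$.
\end{proposition}

\subsection*{Transferring the invariant from $X$ to $Q$}
The assumption that $q$ has large Witt index lives over $F(X)$, where $Q$ has rational points and $\nu$ is not defined. We first turn it into a cycle over $F$. Suppose that $\mathfrak i_0(q_{F(X)})\ge I+1$. By (Q1), $Q_{F(X)}$ contains a linear subspace $\Lambda\cong\mathbb P^I$. The variety $Q_{F(X)}$ is the generic fiber of the projection $\operatorname{pr}_X\colon X\times Q\to X$; let $V\subset X\times Q$ be the closure of $\Lambda$. It is integral of dimension $I+N-1$, with generic fiber $\Lambda$ over $X$. Put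
\[
\alpha=[V]\in\operatorname{Ch}_{I+N-1}(X\times Q),\qquad w=\operatorname{pr}_{Q*}(\alpha)\in\operatorname{Ch}_{I+N-1}(Q).
\]
We know little about $w$ itself, but some of the numbers $\nu_Q(wh^j)$ can be computed on $X$.

\begin{lemma}\label{lem:transfer}
We have $\nu_Q(wh^I)=1$, and $\nu_Q(wh^j)=0$ for $0\le j<I$ and for $j\ge I+N$.
\end{lemma}

\begin{proof}
Write $h$ also for $\operatorname{pr}_Q^*h$. The projection formula gives $wh^j=\operatorname{pr}_{Q*}(\alpha h^j)$, so Lemma~\ref{lem:nu}, applied to both projections, gives
\[
\nu_Q(wh^j)=\nu_{X\times Q}(\alpha h^j)=\nu_X\big(\operatorname{pr}_{X*}(\alpha h^j)\big).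
\]
The class $\operatorname{pr}_{X*}(\alpha h^j)$ has dimension $I+N-1-j$. This exceeds $\dim X=N-1$ if $j<I$ and is negative if $j\ge I+N$, so in these cases the class is $0$. For $j=I$ it lies in $\operatorname{Ch}_{N-1}(X)=(\mathbb Z/2)[X]$, and the coefficient of $[X]$ can be read at the generic point of $X$. Restriction from $X\times Q$ to the generic fiber $Q_{F(X)}$ is compatible with multiplication by $h$ and with push-forward, and it takes $\alpha$ to $[\Lambda]$. So the coefficient is the degree over $F(X)$ of $h^I\cdot[\Lambda]$, which is $1$, since $I$ independent hyperplanes of $\Lambda\cong\mathbb P^I$ meet in one rational point. Thus $\nu_Q(wh^I)=\nu_X([X])=1$.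
\end{proof}

For $I<j<I+N$ the class $\operatorname{pr}_{X*}(\alpha h^j)$ is an unknown class on $X$, and we have no control of $\nu_Q(wh^j)$.

\subsection*{The two smallest cases}
Let $M=0$, so $n=N$, and suppose that $q_{F(X)}$ is isotropic. Take $I=0$. Then $w$ has dimension $N-1>N-2=\dim Q$, so $w=0$, against $\nu_Q(w)=1$. Here Lemma~\ref{lem:transfer} suffices.

For $M\ge1$ the class $w$ has no reason to vanish. What we need instead is a linear relation among the numbers $\nu_Q(wh^j)$ that contradicts Lemma~\ref{lem:transfer}. It comes from the vanishing in (S2).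

\begin{example}\label{ex:conic}
Let $X$ be an anisotropic conic, so $N=2$, and let $n=6$, so $M=1$. The proposition claims that $q_{F(X)}$ is not hyperbolic. Suppose it is, and take $I=2$. Then $\dim Q=4$ and $w\in\operatorname{Ch}_3(Q)=\operatorname{Ch}^1(Q)$. Lemma~\ref{lem:transfer} gives $\nu_Q(w)=\nu_Q(wh)=0$ and $\nu_Q(wh^2)=1$, while $\nu_Q(wh^3)$ is unknown. Since $h^6=0$,
\[
c(T_Q)=(1+h)^6=(1+h^2)^3=1+h^2+h^4=1+(h+h^2)^2=1+S(h^2).
\]
By \eqref{eq:module}, $S(w)=\widetilde S_Q(w)+\widetilde S_Q(w)S(h^2)=\widetilde S_Q(w)+\widetilde S_Q(wh^2)$. The $0$-dimensional component of $S(w)$ is $S^3(w)$, which vanishes by (S2) because $w$ has codimension $1<3$. Applying $\frac12\deg$ gives $0=\nu_Q(w)+\nu_Q(wh^2)=1$, a contradiction.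
\end{example}

The example worked for three reasons. The codimension of $w$ was smaller than its dimension, so $[S(w)]_0=0$. The expansion of $c(T_Q)$ in powers of $S(h)$ contained only exponents divisible by $N$, so the unknown number did not appear. And the exponent $I$ appeared with coefficient $1$. When $n=(2M+1)N$ and $I=MN$, the first point is a dimension count, the second holds because $N$ is a power of $2$ dividing $n$, and the third is the next lemma.

\subsection*{The expansion of $c(T_Q)$}
Let $R$ be $\mathbb Z$ or $\mathbb F_2$ and $\theta=H+H^2\in R[[H]]$. Since $\theta^j=H^j+(\text{higher terms})$, every element of $R[[H]]$ can be written uniquely as a power series in $\theta$ with coefficients in $R$, determined one after another.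

\begin{lemma}\label{lem:coefficient}
In $\mathbb F_2[[H]]$ write $(1+H)^{2M+1}=\sum_{j\ge0}c_j\theta^j$ with $c_j\in\mathbb F_2$. Then $c_M=1$.
\end{lemma}

\begin{proof}
Write $(1+H)^{2M+1}=\sum_jC_j\theta^j$ in $\mathbb Z[[H]]$; by uniqueness, $c_j=C_j\bmod2$. For $f\in\mathbb Q((H))$ let $\operatorname{Res}f$ be the coefficient of $H^{-1}$; it vanishes on derivatives. Let $\theta'=1+2H$ be the derivative of $\theta$. For $r\ne-1$, $\theta^r\theta'$ is the derivative of $\theta^{r+1}/(r+1)$, so $\operatorname{Res}\theta^r\theta'=0$. For $r=-1$ we have $\theta'/\theta=\frac1H+\frac1{1+H}$, with residue $1$. Multiply the expansion by $\theta^{-M-1}\theta'$; the terms with $j>M$ add up to a power series, so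
\[
C_M=\operatorname{Res}\frac{(1+H)^{2M+1}(1+2H)}{H^{M+1}(1+H)^{M+1}}=\operatorname{Res}\frac{(1+H)^M(1+2H)}{H^{M+1}} .
\]
This is the coefficient of $H^M$ in $(1+H)^M(1+2H)$, namely $1+2M$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose that $\mathfrak i_0(q_{F(X)})\ge MN+1$, and form $w$ with $I=MN$. Its dimension is $J=(M+1)N-1$. Since $\dim Q=(2M+1)N-2$, its codimension is $MN-1<J$. The $0$-dimensional component of $S(w)$ is $S^J(w)$, so
\begin{equation}\label{eq:vanish}
[S(w)]_0=0
\end{equation}
by (S2) if $M\ge1$, and because $w=0$ if $M=0$.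

Put $H=h^N\in\operatorname{Ch}(Q)$. As $N$ is a power of $2$, raising to the $N$th power is additive in $\operatorname{Ch}(Q)$. Hence \eqref{eq:tangent} and (S1) give
\[
c(T_Q)=(1+h)^{(2M+1)N}=(1+H)^{2M+1},\qquad H+H^2=(h+h^2)^N=S(h)^N .
\]
Since $H$ is nilpotent, we may substitute it into the expansion of Lemma~\ref{lem:coefficient} and obtain the finite sum $c(T_Q)=\sum_jc_jS(h)^{jN}=\sum_jc_jS(h^{jN})$. By \eqref{eq:module},
\[
S(w)=c(T_Q)\,\widetilde S_Q(w)=\sum_jc_j\,\widetilde S_Q(w)\,S(h^{jN})=\sum_jc_j\,\widetilde S_Q(wh^{jN}).
\]
Take $0$-dimensional components and apply $\frac12\deg$ on $\operatorname{Ch}_0(Q)$. By \eqref{eq:vanish},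
\[
0=\sum_jc_j\,\nu_Q(wh^{jN}).
\]
For $j<M$ we have $jN<I$, and for $j>M$ we have $jN\ge I+N$, so by Lemma~\ref{lem:transfer} only the term $j=M$ survives. The right side equals $c_M\,\nu_Q(wh^I)=1$ by Lemmas~\ref{lem:coefficient} and~\ref{lem:transfer}, a contradiction.
\end{proof}

\begin{remark}[the hypotheses]\label{rem:hyp}
The anisotropy of $q$ is used only to define $\frac12\deg$ on $\operatorname{Ch}_0(Q)$. Without it the bound fails: a hyperbolic form of dimension $(2M+1)N$ has Witt index $MN+N/2$.

The dimension $(2M+1)N$ is the largest for which the bound $MN$ holds in general. For $n=(2M+1)N+1$, the class $c(T_Q)$ acquires the factor $1+h=1+S(h)+S(h)^2+S(h)^4+\cdots$, which brings the unknown number $\nu_Q(wh^{MN+1})$ into the relation. And Theorem~\ref{thm:D} with $d=N+1$ produces forms with $i=MN+1$, since $[MN+1,(M+1)N]$ contains $(M+1)N$.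

The condition $\nu_X([X])=1$ cannot be dropped from Theorem~\ref{thm:B}. Let $C$ be the conic of an anisotropic form $q$ of dimension $3$ and $X=C\times\mathbb P^2$, an even variety of dimension $2^2-1$. Then $i=1$, and $[1,2]$ contains no multiple of $4$. Here $\frac12\deg c_3(-T_X)=\frac12\deg c_1(-T_C)\cdot\deg c_2(-T_{\mathbb P^2})=\frac12\cdot(-2)\cdot6$ is even.
\end{remark}

\section{Reduction to the extremal dimension}\label{sec:reduction}

For general $n$ the class $(1+h)^n$ is not a series in $h^N$, so we change $q$. Two moves are available. Passing to a subform lowers the dimension and costs at most one unit of Witt index per dimension. Adding a new variable raises the dimension, keeps the form anisotropic and does not lower the Witt index, but it changes the base field, so the hypotheses on $X$ must survive.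

\begin{lemma}\label{lem:basechange}
If $X$ satisfies the hypotheses of Theorem~\ref{thm:B} over $F$, then $X_{F(t)}$ satisfies them over $F(t)$.
\end{lemma}

\begin{proof}
The variety $X_{F(t)}$ is smooth and projective of the same dimension, and it is integral as the generic fiber of the integral variety $X\times\mathbb A^1$ over $\mathbb A^1$. Chern classes and degrees are compatible with field extension, so $\deg c_{2^s-1}(-T_X)$ is unchanged. It remains to show that $X_{F(t)}$ is even; we specialize at $t=0$. Let $x$ be a closed point of degree $e$, let $\mathcal O=F[t]_{(t)}$, and let $C$ be the closure of $x$ in $X\times\operatorname{Spec}\mathcal O$, with its reduced structure. Then $C$ is integral and dominates the spectrum of the discrete valuation ring $\mathcal O$, so it is flat over $\mathcal O$. It is projective and flat with finite generic fiber, so its special fiber is finite too, and $C$ is finite over $\mathcal O$. Its coordinate ring is therefore a free $\mathcal O$-module of rank $e$, and the fiber at $t=0$ is a finite closed subscheme of $X$ whose coordinate ring has dimension $e$ over $F$. So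 $e$ is a sum of degrees of closed points of $X$ with multiplicities, and $e$ is even.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $s=0$, then $i$ itself is a multiple of $2^s=1$. Let $s\ge1$, $N=2^s$, and suppose that $[i,n-i]$ contains no multiple of $N$. Put $M=\lfloor i/N\rfloor$. Since $i$ lies in the interval, it is not a multiple of $N$; since $(M+1)N>i$ does not lie in the interval, it exceeds $n-i$. Thus
\[
i\ge MN+1,\qquad n-i\le(M+1)N-1 .
\]
We spend the surplus of Witt index to lower the dimension. Let $q'\subset q$ be a subform of codimension $i-MN-1$. By (Q2), $\mathfrak i_0(q'_{F(X)})\ge MN+1$, and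
\[
\dim q'=(n-i)+MN+1\le(2M+1)N .
\]
Now fill up the dimension: let $r=(2M+1)N-\dim q'\ge0$, $\widetilde F=F(t_1,\dots,t_r)$, and $\widetilde q=q'\perp\langle t_1,\dots,t_r\rangle$ over $\widetilde F$. The form $\widetilde q$ has dimension $(2M+1)N$ and is anisotropic by Lemma~\ref{lem:variables}. By Lemma~\ref{lem:basechange}, applied $r$ times, $X_{\widetilde F}$ satisfies the hypotheses of the theorem. Its function field contains $F(X)$, so over it $q'$, and hence $\widetilde q$, has Witt index at least $MN+1$. This contradicts Proposition~\ref{prop:key} over $\widetilde F$.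
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The two formulations are equivalent by \eqref{eq:interval}, and for $s=0$ the integer $i$ works. Let $s\ge1$. Choose a subform $p'\subset p$ of dimension $2^s+1$, with quadric $P'$, and put $i'=\mathfrak i_0(q_{F(p')})$. Over $F(p')$ the form $p'$, and hence $p$, is isotropic, so $i\le i'$ by Lemma~\ref{lem:generic}. By Lemma~\ref{lem:quadric} and Theorem~\ref{thm:B} with $X=P'$, the interval $[i',n-i']\subset[i,n-i]$ contains a multiple of $2^s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]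
Since $p_L$ is anisotropic, $L(p)$ is defined and $p$ is isotropic over it, so $i'=\mathfrak i_0(q_{L(p)})\ge i$ by Lemma~\ref{lem:generic}. The form $q_1=(q_L)_{\mathrm{an}}$ has dimension $n-2j$ and Witt index $i'-j$ over $L(p)$. Theorem~\ref{thm:A}, applied to $p_L$ and $q_1$, gives a multiple of $2^s$ in
\[
[\,i'-j,\ (n-2j)-(i'-j)\,]=[\,i'-j,\ n-i'-j\,]\subset[\,i-j,\ n-i-j\,].
\]
Adding $j$ gives an integer in $[i,n-i]$ congruent to $j$ modulo $2^s$. If $q_{F(p)}$ is hyperbolic, then $[i,n-i]=\{n/2\}$. Theorem~\ref{thm:A} gives $2^s\mid n/2$, and the first part gives $j\equiv n/2\equiv0\pmod{2^s}$.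
\end{proof}

\section{Forms with prescribed Witt index}\label{sec:converse}

We carry out the construction sketched in Section~\ref{sec:intro}. Two things must be ensured: $q$ has to be anisotropic over $F$, and the remainder $-\rho\perp\psi$ has to be anisotropic over $F(p)$. Independent variables take care of the first. For the second we also need $\dim\rho<2^s$, so that Corollary~\ref{cor:sep} applies.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
The two formulations are equivalent by \eqref{eq:interval} with $k=n-2i$. Let $E=F_0(x_1,\dots,x_{s+1})$ and $\pi=\langle1,-x_1\rangle\otimes\dots\otimes\langle1,-x_{s+1}\rangle$. This Pfister form of dimension $2^{s+1}$ is anisotropic: multiplying by $\langle1,-x_l\rangle$ turns a form $\varphi$ into $\varphi\perp x_l(-\varphi)$, and Lemma~\ref{lem:variables} applies at each step. Let $p\subset\pi$ be a subform of dimension $d$. Then $\pi_{E(p)}$ is isotropic, hence hyperbolic by (Q4). The field $F$ will be a rational function field $E(u_1,\dots,u_r)$. Then $p_F$ is anisotropic by Lemma~\ref{lem:variables}, and $F(p)=E(p)(u_1,\dots,u_r)$.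

Let $m2^s$ be the smallest multiple of $2^s$ that is at least $i$, so $m=\lceil i/2^s\rceil$, and let
\[
b=m2^s-i,\qquad a=(n-i)-m2^s
\]
be its distances to the two ends of $[i,n-i]$. Then $0\le b<2^s$, the hypothesis says exactly that $a\ge0$, and
\[
a+b=n-2i,\qquad m2^{s+1}+a-b=n .
\]

If $m=0$, then $i=0$. Take $F=E(z_1,\dots,z_n)$ and $q=\langle z_1,\dots,z_n\rangle$. Lemma~\ref{lem:variables}, over $E$ and over $E(p)$, shows that $q$ and $q_{F(p)}$ are anisotropic.

If $m\ge1$, write $\pi=\rho'\perp\rho$ over $E$ with $\dim\rho=b$, and over $F=E(y_1,\dots,y_{m-1},z_1,\dots,z_a)$ put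
\[
q=\rho'\perp y_1\pi\perp\dots\perp y_{m-1}\pi\perp\langle z_1,\dots,z_a\rangle .
\]
This form is anisotropic by Lemma~\ref{lem:variables}, and $\dim q=m2^{s+1}-b+a=n$. Over $F(p)$ the forms $y_l\pi$ are hyperbolic. Moreover $\rho'$ is Witt equivalent to $\rho'\perp\rho\perp-\rho=\pi\perp-\rho$, hence to $-\rho$. So $q_{F(p)}$ is Witt equivalent to $-\rho\perp\langle z_1,\dots,z_a\rangle$. Since $\dim\rho=b<2^s<\dim p$, the form $\rho_{E(p)}$ is anisotropic by Corollary~\ref{cor:sep}. By Lemma~\ref{lem:variables} over $E(p)$, the form $-\rho\perp\langle z_1,\dots,z_a\rangle$ is anisotropic over $F(p)$. It is therefore the anisotropic part of $q_{F(p)}$. Its dimension is $a+b=n-2i$, so $\mathfrak i_0(q_{F(p)})=i$.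
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brosnan}
Brosnan, \emph{Steenrod operations in Chow theory}, Trans. AMS, 2003.

\bibitem{EKM}
Elman, Karpenko, and Merkurjev, \emph{The Algebraic and Geometric Theory of Quadratic Forms}.

\bibitem{Scully}
Stephen Scully, \emph{Hyperbolicity and near hyperbolicity of quadratic forms over function fields of quadrics}, arXiv:1609.07100 (2016).

\end{thebibliography}
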